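# Local rules without periodic measures: surface groups and the figure-8 knot group

## 1. A guess carried over from free groups

Let $F$ be a countable discrete group and $K$ a finite set. Let $X=X(F,K)$ be the space of all functions $\phi:F\to K$ with the topology of uniform convergence on finite subsets. It is compact and metrizable, and $F$ acts on it by $(f\phi)(g)=\phi(f^{-1}g)$. Let $M=M(F,K)$ be the space of $F$-invariant Borel probability measures on $X$, with the weak* topology. A measure $\mu\in M$ is *periodic* if its support is finite.

**Free-group theorem (given).** If $F$ is a finitely generated free group and $K$ is a finite set, then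

(1) the periodic measures are dense in $M(F,K)$;

(2) if $\psi_1,\dots,\psi_m\in X$, if $E\subset F$ is finite, and if $\mu\in M(F,K)$ is supported on $Y=\{\phi\in X:\ \exists i \text{ with } \phi|_E=\psi_i|_E\}$, then there are periodic measures $\lambda_j\in M(F,K)$, also supported on $Y$, with $\lambda_j\to\mu$.

The problem, taken from Lewis Bowen, "Periodicity and Circle Packing in the Hyperbolic Plane", arXiv:math/0304344 (2003), asks whether this theorem (both conclusions, for every finite $K$) holds when $F$ is the fundamental group of a closed surface of genus $\ge 2$, and whether it holds when $F$ is the fundamental group of the figure-8 knot complement.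

The answer one would first guess is yes. A surface group has one relation, it is finitely generated, torsion-free and residually finite, and it has a great many finite quotients out of which periodic colorings can be built. Let us fix the language and test the guess.

**Definition (rule, window).** The restrictions $\psi_i|_E$ can be arbitrary elements of $K^E$; call them the *allowed patterns* on the *window* $E$. Put
$$Z=\{\phi\in X:\ f\phi\in Y\ \text{for all } f\in F\}=\{\phi:\ (\phi(fe))_{e\in E}\ \text{is allowed for every } f\in F\}.$$

The two descriptions agree because $(f^{-1}\phi)(e)=\phi(fe)$. For example, let $F=\mathbb Z$, $K=\{0,1\}$, $E=\{0,1\}$, with allowed patterns $00,01,10$. Then $Y$ only forbids $\phi(0)=\phi(1)=1$, while $Z$ is the set of sequences with no two adjacent ones.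

If $\mu\in M$ is supported on $Y$, then $\mu(f^{-1}Y)=1$ for each of the countably many $f$, so $\mu$ is supported on $Z$. The support of a periodic measure is a finite $F$-invariant set, so each of its points has a stabilizer of finite index. Conversely, the uniform measure on a finite orbit is periodic. Therefore
$$Y \text{ carries a periodic measure}\iff Z\text{ contains a point with finite } F\text{-orbit}. \tag{1}$$

Conclusion (2) implies a weak form: *if $Y$ carries an invariant measure, it carries a periodic one.* Let us test the weak form.

**Finite groups.** If $F$ is finite, $X$ is finite and every measure in $M$ is periodic. Nothing to test.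

**The group $\mathbb Z$.** Let the window be $\{0,1\}$, so that the allowed patterns are the edges of a directed graph on $K$ and $Z$ is the set of bi-infinite walks. A walk in a finite graph visits some vertex twice. Repeating the stretch between the two visits gives a periodic walk. So the weak form holds for these rules.

**Free groups, pair rules.** Let $F$ be free on a finite set $\mathcal S$ and let the rule say $(\phi(f),\phi(fs))\in A_s$ for all $f\in F$, $s\in\mathcal S$, where $A_s\subset K\times K$ is given. Suppose $\mu\in M$ is supported on this rule. Put $p(\kappa)=\mu(\phi(1)=\kappa)$ and $p_s(\kappa,\kappa')=\mu(\phi(1)=\kappa,\ \phi(s)=\kappa')$. By invariance of $\mu$,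
$$\sum_{\kappa'}p_s(\kappa,\kappa')=p(\kappa),\qquad \sum_{\kappa}p_s(\kappa,\kappa')=p(\kappa'),\qquad p_s=0\ \text{off } A_s .$$
These are homogeneous linear equations with integer coefficients. They have a nonzero nonnegative real solution, so the cone of nonnegative solutions, being a rational polyhedral cone, contains a nonzero integral solution $n(\kappa),n_s(\kappa,\kappa')$. Take a finite set $\mathsf P$ with $n(\kappa)$ points of color $\kappa$ for each $\kappa$. For each $s$ the equations say precisely that there is a permutation of $\mathsf P$, written $x\mapsto x\cdot s$, that sends exactly $n_s(\kappa,\kappa')$ points of color $\kappa$ to points of color $\kappa'$. Since $F$ is free, these permutations define a right action of $F$ on $\mathsf P$. Fix $x_0\in\mathsf P$ and let $\phi(f)$ be the color of $x_0\cdot f$. Then $(\phi(f),\phi(fs))\in A_s$ always, and $\phi$ is invariant under the stabilizer of $x_0$, so it has finite orbit.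

This is the first approach a sensible person would try for a surface group, and we can see the exact point at which it stops. The permutations attached to the generators were chosen one at a time. For a surface group they must also satisfy $\prod[a_i,b_i]=1$ on $\mathsf P$, and nothing in the counting forces this. We shall see that the relation can be repaired if one may spoil the pattern at a small proportion of places, which saves (1), and that it cannot always be repaired exactly, which destroys (2).

## 2. Property (S) and the four theorems

**Definition (property (S)).** A countable group $F$ has (S) if there are a finite set $K$, a finite $E\subset F$ and $\psi_1,\dots,\psi_m\in X(F,K)$ such that some $\mu\in M(F,K)$ is supported on $Y$, but no periodic measure in $M(F,K)$ is supported on $Y$.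

Property (S) says that the weak form fails; in particular (2) fails. Finitely generated free groups do not have (S), by the free-group theorem.

**Theorem A.** The fundamental group of a closed orientable surface of genus $\ge2$ has (S).

**Theorem B.** If $F$ contains a subgroup isomorphic to $\mathbb Z^2$ or to the fundamental group of a closed orientable surface of genus $\ge2$, then $F$ has (S). In particular the figure-8 knot group has (S).

**Theorem C.** Conclusion (1) holds for closed orientable surface groups of genus $\ge2$ and for the figure-8 knot group.

**Theorem D.** Conclusion (2) holds for all finitely generated virtually free groups. Consequently a lattice in $PSL_2(\mathbb R)$ or $PSL_2(\mathbb C)$ satisfies (2) if and only if it is virtually free, if and only if it is a non-uniform lattice in $PSL_2(\mathbb R)$. All other such lattices have (S).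

So the theorem fails for both groups of the problem: (1) is true and (2) is false. A closed non-orientable surface with $\chi<0$ has an orientable double cover with Euler characteristic at most $-2$, hence of genus $\ge2$, so Theorem B applies to its group too.

## 3. Commuting permutations: $\mathbb Z^2$ and the figure-8 knot group

For $\mathbb Z^2$ the relation asks that two permutations commute, and this is already too much to ask.

**$\mathbb Z^2$ has (S).** By Berger's theorem (Mem. AMS 66, 1966) there is a finite set $K$ of Wang tiles (unit squares with colored edges, where adjacent edges must have equal color) that tiles the plane but admits no tiling with finite $\mathbb Z^2$-orbit. The valid tilings are the set $Z$ of a rule with window $\{0,e_1,e_2\}$. This $Z$ is nonempty, compact and invariant, and $\mathbb Z^2$ is amenable, so $Z$ carries an invariant probability measure. It contains no finite orbit, so by (1) the set $Y$ carries no periodic measure.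

**Lemma 1.** If $H\le F$ and $H$ has (S), then $F$ has (S).

*Proof.* The purpose is to use the same rule along every left coset of $H$, independently. For $H=\mathbb Z\times 0$ in $\mathbb Z^2$ this means filling the rows with independent copies of one random sequence.

Let $K$, $E\subset H$, the allowed patterns and $\mu_H\in M(H,K)$ witness (S) for $H$. Use the same data for $F$; call the resulting sets $Y_F$ and $Z_F$. For a left coset $fH$ let $m_{fH}$ be the law on $K^{fH}$ of the function $fh\mapsto\psi(h)$, where $\psi$ has law $\mu_H$. If $f$ is replaced by $fh_1$, the new function sends $fh_1h\mapsto\psi(h)$, that is, $fh\mapsto\psi(h_1^{-1}h)=(h_1\psi)(h)$, which has the same law because $\mu_H$ is invariant. So $m_{fH}$ is well defined. Let $\mu=\prod_{fH}m_{fH}$ on $K^F$. For $f_0\in F$ we have $(f_0\phi)(fh)=\phi(f_0^{-1}fh)$, so $f_0$ carries $m_{f_0^{-1}fH}$ to $m_{fH}$, and $\mu$ is $F$-invariant. Its marginal on $K^H$ is $\mu_H$ and $E\subset H$, so $\mu$ is supported on $Y_F$.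

Suppose $\phi\in Z_F$ had finite $F$-orbit, with stabilizer $F'$. Then $\phi|_H$ obeys the rule at every $h\in H$, and it is fixed by $F'\cap H$, which has finite index in $H$. So the set $Z$ for $H$ contains a finite orbit, contrary to (1) and the choice of the rule. $\square$

**The figure-8 knot group contains $\mathbb Z^2$.** The figure-8 knot complement fibers over the circle with fiber a once-punctured torus and monodromy $\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$. So its group is $F_2\rtimes_\Theta\langle t\rangle$, $F_2=\langle a,b\rangle$, with $t\nu t^{-1}=\Theta(\nu)$. Changing $\Theta$ by an inner automorphism amounts to replacing $t$ by $\nu t$ with $\nu\in F_2$, and conjugating $\Theta$ amounts to renaming $F_2$. So the group depends only on the conjugacy class of $\Theta$ in $\mathrm{Out}(F_2)\cong GL_2(\mathbb Z)$. Let $\alpha_1:(a\mapsto ab,\ b\mapsto b)$ and $\alpha_2:(a\mapsto a,\ b\mapsto ba)$. Then $\alpha_2\alpha_1$ sends $a\mapsto aba$, $b\mapsto ba$, and on $\mathbb Z^2$ it is the matrix with columns $(2,1)$ and $(1,1)$. So we may take $\Theta=\alpha_2\alpha_1$. Both factors fix $[a,b]=aba^{-1}b^{-1}$: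
$$[ab,b]=ab\cdot b\cdot b^{-1}a^{-1}\cdot b^{-1}=aba^{-1}b^{-1},\qquad [a,ba]=a\cdot ba\cdot a^{-1}\cdot a^{-1}b^{-1}=aba^{-1}b^{-1}.$$
Hence $t$ commutes with $[a,b]$. If $[a,b]^mt^n=1$ then $n=0$, and then $m=0$ since $F_2$ is torsion-free. So $\langle[a,b],t\rangle\cong\mathbb Z^2$, and by Lemma 1 the figure-8 knot group has (S).

The surface case cannot be reached this way. By Preissmann's theorem every nontrivial abelian subgroup of the fundamental group of a closed negatively curved manifold is infinite cyclic, so a surface group of genus $\ge2$ contains no $\mathbb Z^2$.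

## 4. Labels on the edges of a tessellation

From here through Section 9 let
$$F=\langle a_1,b_1,\dots,a_g,b_g\mid r\rangle,\qquad r=\prod_{i=1}^g[a_i,b_i],\qquad g\ge2,\qquad \mathcal S=\{a_i,b_i\}.$$

**The tessellation.** Take a regular hyperbolic $4g$-gon with interior angles $\pi/(2g)$ and glue its sides as prescribed by $r$. All corners become one point, of total angle $2\pi$, so we get a closed oriented hyperbolic surface $S_0$ of genus $g$ and area $4\pi(g-1)$. Its universal cover $\tilde S=\mathbb H^2$ is tessellated by copies of the polygon. With a base vertex chosen, the vertices are the elements of $F$, there is an edge $f\to fs$ for $f\in F$, $s\in\mathcal S$, and there is one cell $P_f$ for each $f\in F$, whose boundary is the path reading $r$ from $f$. We orient $\tilde S$ so that this path is the positively oriented boundary. The group $F$ acts by orientation-preserving isometries. For $F'\le F$ of index $d$, the quotient $S'=F'\backslash\tilde S$ is a closed oriented surface with $d$ cells, and its genus $g'$ satisfies $g'-1=d(g-1)$.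

The rules we try put a label on each edge, in some group, and prescribe the product of labels around each cell. An edge traversed backwards contributes the inverse label.

**Lemma 2 (cancellation).** Let $F'\le F$ have finite index and let $\delta:F\times\mathcal S\to A$ be a function into an abelian group with $\delta(f'f,s)=\delta(f,s)$ for $f'\in F'$. Let $\partial\delta(f)$ be the signed sum of $\delta$ along the path reading $r$ from $f$. Then $\sum_{F'f\in F'\backslash F}\partial\delta(f)=0$.

*Proof.* Write $r=r_1\cdots r_{4g}$ and let $p_j\in F$ be the element represented by $r_1\cdots r_j$. Each $s\in\mathcal S$ occurs in $r$ exactly once as $r_j=s$ and once as $r_{j'}=s^{-1}$. The first contributes $\delta(fp_{j-1},s)$ to $\partial\delta(f)$ and the second contributes $-\delta(fp_{j'},s)$. As $F'f$ runs once over $F'\backslash F$, so do $F'fp_{j-1}$ and $F'fp_{j'}$. The two contributions of $s$ cancel in the sum. $\square$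

**Integer labels.** Let $K=\{-m,\dots,m\}^{\mathcal S}$ and demand that the signed sum around each cell equal a fixed $k\ne0$. If $\phi\in Z$ had a stabilizer $F'$ of finite index $d$, then Lemma 2 would give $dk=0$. So there is no periodic measure, which looks like success. But let $\mu$ be an invariant measure on $Y$. The mean $\int\phi(f)_s\,d\mu$ does not depend on $f$, so Lemma 2 with $F'=F$ gives $k=0$. So there is no invariant measure either: the cancellation that kills the periodic points kills everything.

**Labels in a finite group.** Let $Q$ be a finite group, $z\in Q$ central of order $m$, $K=Q^{\mathcal S}$, and demand that the product around each cell be $z$. Now there are always periodic points. Let $F'$ be the kernel of a surjection $F\to\mathbb Z/m$ and look for $F'$-invariant labels in $\langle z\rangle\cong\mathbb Z/m$. We need a $1$-cochain on $S'$ whose coboundary is $1$ on each of the $m$ cells. Since $H^2(S';\mathbb Z/m)\cong\mathbb Z/m$ by summing over cells, and the sum is $m=0$, such a cochain exists.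

**What to aim for.** The prescribed product should lie in an infinite central subgroup $\mathbb Z$, so that something like $dk=0$ can be contradicted. The labels should not commute, so that averaging does not apply. A natural supply of such labels is a discrete group $\tilde\Lambda$ in the universal cover of a Lie group $G$ with $\pi_1(G)\cong\mathbb Z$. An embedding $F\to G$ and Haar measure on $\Lambda\backslash G$ will give an invariant random labeling. A periodic labeling will give a homomorphism $h:F'\to\Lambda$ with a prescribed "area" $\pm4\pi(g'-1)$, the largest possible.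

With $G=SL_2(\mathbb R)$ the construction goes through, but the conclusion is no contradiction. If $\Lambda\backslash\mathbb H^2$ has genus $\gamma$ and $\gamma-1$ divides $d(g-1)=g'-1$, then $\Lambda$ has a subgroup of index $(g'-1)/(\gamma-1)$. It is a surface group of genus $g'$, hence isomorphic to $F'$, and its inclusion has area exactly $4\pi(g'-1)$. The way out is to give the picture room: let $G=SU(2,1)$. Toledo's theorem says that a homomorphism of maximal area must preserve a complex line inside the complex hyperbolic plane, and there are uniform lattices $\Lambda$ in which no nonabelian subgroup does that.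

## 5. The complex hyperbolic plane and equivariant maps

Let $H=\mathrm{diag}(h_0,h_1,h_2)$ be real with $h_0<0<h_1,h_2$. Put $\langle x,y\rangle=y^*Hx$ on $\mathbb C^3$ and $G=\{A\in SL_3(\mathbb C):A^*HA=H\}\cong SU(2,1)$. Let $B$ be the set of negative lines in $\mathbb C^3$. Each contains a unique vector $(1,z_1,z_2)$, with $h_1|z_1|^2+h_2|z_2|^2<-h_0$, so $B$ is a ball in $\mathbb C^2$. Let
$$\mathcal N=\{v\in\mathbb C^3:\langle v,v\rangle=-1\},\qquad p:\mathcal N\to B,\quad v\mapsto[v],$$
a principal $U(1)$-bundle.

For $v\in\mathcal N$ identify $v^\perp$ with $T_{[v]}B$ by sending $\xi$ to the derivative at $s=0$ of $[v+s\xi]$. Replacing $(v,\xi)$ by $(e^{it}v,e^{it}\xi)$ gives the same tangent vector, so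
$$\mathsf g(\xi,\eta)=4\,\mathrm{Re}\langle\xi,\eta\rangle,\qquad \omega(\xi,\eta)=\mathsf g(i\xi,\eta)=-4\,\mathrm{Im}\langle\xi,\eta\rangle$$
are well defined on $B$ and $G$-invariant.

**Complex geodesics.** For a complex 2-plane $V$ of signature $(1,1)$ let $L_V\subset B$ be the set of negative lines in $V$. If $v_0,v_1\in V$ are orthogonal with $\langle v_0,v_0\rangle=-1$, $\langle v_1,v_1\rangle=1$, then $L_V=\{[v_0+zv_1]:|z|<1\}$ is a disc on which $SU(V)\cong SU(1,1)$ acts by Möbius maps. At $z=0$ the metric is $4|dz|^2$, the value there of the Poincaré metric of curvature $-1$; both are $SU(V)$-invariant, so they agree. Moreover $L_V$ is totally geodesic, since it is the fixed set in $B$ of the isometry that is $1$ on $V$ and $-1$ on $V^\perp$. So $\mathsf g$ is the invariant metric with holomorphic sectional curvature $-1$, and $\omega|_{L_V}$ is the hyperbolic area form up to sign. Recall that $\mathsf g$ is a complete Kähler metric of negative curvature (between $-1$ and $-1/4$). So $B$ is a Hadamard manifold: complete, simply connected, with nonpositive curvature.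

**Lemma 3 (equivariant maps).** Let $\Gamma$ act freely, properly discontinuously and cocompactly on a manifold $\mathcal M$ by diffeomorphisms, let $B_1$ be a Hadamard manifold and $h:\Gamma\to\mathrm{Isom}(B_1)$ a homomorphism.

(i) Let $D\subset\mathcal M$ be a $\Gamma$-invariant set consisting of finitely many orbits, and let $q:D\to B_1$ be $h$-equivariant. There is a smooth $h$-equivariant $u:\mathcal M\to B_1$ with $u|_D=q$.

(ii) If $\mathcal M$ is an oriented surface, with orientation preserved by $\Gamma$, and $\omega_1$ is a closed 2-form on $B_1$ invariant under $h(\Gamma)$, then $\int_{\Gamma\backslash\mathcal M}u^*\omega_1$ is the same for all smooth $h$-equivariant $u$.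

*Proof.* (i) Cover $\Gamma\backslash\mathcal M$ by finitely many evenly covered open sets $U_j$, each containing at most one point of $\Gamma\backslash D$, so that each point of $\Gamma\backslash D$ lies in exactly one $U_j$. Let $\tilde U_j$ be one sheet over $U_j$. Put $u_j=h(\gamma)q_j$ on $\gamma\tilde U_j$, where $q_j=q(x)$ if $\tilde U_j$ contains $x\in D$ and $q_j$ is arbitrary otherwise. Let $(\chi_j)$ be a smooth partition of unity subordinate to $(U_j)$, and let $u(x)$ be the point $y$ minimizing $\sum_j\chi_j(x)\,d(y,u_j(x))^2$. On a Hadamard manifold $y\mapsto d(y,q)^2$ is smooth and proper with positive definite Hessian. So the minimum is unique, and it depends smoothly on $x$ by the implicit function theorem. Isometries carry minima to minima, so $u$ is equivariant. At $x\in D$ only one term is present, so $u(x)=q(x)$.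

(ii) Given $u_0,u_1$, let $u_s(x)$ be the point at parameter $s$ on the geodesic from $u_0(x)$ to $u_1(x)$. This is smooth and equivariant. The pull-back of $\omega_1$ by $(x,s)\mapsto u_s(x)$ descends to a closed form on $\Gamma\backslash\mathcal M\times[0,1]$, and Stokes' theorem equates the integrals over the two ends. $\square$

**Toledo's theorem** (D. Toledo, *Representations of surface groups in complex hyperbolic space*, J. Differential Geom. 29 (1989) 125–133). Let $\Sigma$ be a closed oriented surface of genus $\gamma\ge2$, $\rho:\pi_1(\Sigma)\to PU(2,1)$ a homomorphism and $u:\tilde\Sigma\to B$ a $\rho$-equivariant map. Then $|\int_\Sigma u^*\omega|\le4\pi(\gamma-1)$, and equality implies that $\rho(\pi_1\Sigma)$ preserves a complex geodesic.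

Two examples: for trivial $\rho$ a constant $u$ gives $0$. And equality occurs for Fuchsian groups inside $SU(V)$, as follows.

**The embedding $\iota:F\to G$.** We lift $F\subset PSL_2(\mathbb R)$ to $SL_2(\mathbb R)$. Since $PSL_2(\mathbb R)$ acts simply transitively on unit tangent vectors of $\mathbb H^2$, the quotient $F\backslash PSL_2(\mathbb R)$ is the unit tangent bundle of $S_0$, a circle bundle of Euler number $\chi(S_0)=2-2g$. By the standard presentation of its fundamental group, if the generators are lifted to the universal cover of $PSL_2(\mathbb R)$, then $\prod[\cdot,\cdot]$ becomes $z^{\pm(2g-2)}$, where $z$ generates $\pi_1(PSL_2(\mathbb R))\cong\mathbb Z$. In $SL_2(\mathbb R)$ the element $z$ becomes $-I$, and $(-I)^{2g-2}=I$. So $F$ lifts. Fix $V$ of signature $(1,1)$; through $SL_2(\mathbb R)\cong SU(V)$ we get $\iota:F\to SU(V)\subset G$, acting trivially on $V^\perp$. The identification of symmetric spaces is an $\iota$-equivariant isometry $u_0:\tilde S=\mathbb H^2\to L_V$ (invariant metrics are unique up to scale and both have curvature $-1$), and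
$$\Big|\int_{S_0}u_0^*\omega\Big|=\mathrm{area}(S_0)=4\pi(g-1). \tag{2}$$

## 6. A uniform lattice inside a division algebra of degree three

**Cyclic algebras.** The model example is Hamilton's quaternions $\mathbb C\oplus\mathbb Cj$ with $jz=\bar zj$, $j^2=-1$. This is a division algebra because $-1$ is not a norm $z\bar z$; with $j^2=1$ instead, $(1+j)(1-j)=0$. We need the analogue of degree 3.

Let $E_0=\mathbb Q(\sqrt{-7})\subset L=\mathbb Q(\zeta)\subset\mathbb C$ with $\zeta=e^{2\pi i/7}$. Let $\sigma:\zeta\mapsto\zeta^2$, a generator of $\mathrm{Gal}(L/E_0)\cong\mathbb Z/3$. Put $\pi_0=(1+\sqrt{-7})/2$, $\alpha=\pi_0/\bar\pi_0$ and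
$$D=L\oplus L\Xi\oplus L\Xi^2,\qquad \Xi l=\sigma(l)\Xi\ (l\in L),\qquad \Xi^3=\alpha .$$

**Step 1: $D$ is a division algebra.** By Wedderburn's criterion for cyclic algebras of prime degree, it suffices that $\alpha$ is not a norm from $L$. We have $\pi_0\bar\pi_0=2$ and $\pi_0+\bar\pi_0=1$, so $(\pi_0)$ and $(\bar\pi_0)$ are coprime primes over $2$ and $v_{\pi_0}(\alpha)=1$. Since $2$ has order $3$ modulo $7$, primes of $L$ above $2$ have residue degree $3$ over $\mathbb F_2$. The residue field of $E_0$ at $\pi_0$ is $\mathbb F_2$ and $[L:E_0]=3$, so $(\pi_0)$ is inert in $L$. Hence $v_{\pi_0}(N_{L/E_0}(x))\in3\mathbb Z$ for all $x\in L^*$, and $\alpha$ is not a norm.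

**Step 2: realize $D$ by $3\times3$ matrices, closed under conjugate transpose.** With indices modulo $3$, put $\varphi(l)=\mathrm{diag}(l,\sigma l,\sigma^2l)$ and $\varphi(\Xi)=P$, where $P_{01}=P_{12}=1$, $P_{20}=\alpha$ and all other entries vanish. Comparing the entries at $01$, $12$, $20$, both $P\varphi(l)$ and $\varphi(\sigma l)P$ have $\sigma l,\ \sigma^2l,\ \alpha l$ there. So $P\varphi(l)=\varphi(\sigma l)P$; also $P^3=\alpha I$. Hence $\varphi:D\to M_3(\mathbb C)$ is a homomorphism with $\varphi(e)=eI$ for $e\in E_0$, injective because $D$ is a division algebra. It extends to $D\otimes_{\mathbb Q}\mathbb R=D\otimes_{E_0}\mathbb C\to M_3(\mathbb C)$, an injective map since the source is simple, and an isomorphism since both sides have complex dimension $9$. Since $|\alpha|=1$, the matrix $P$ is unitary and $P^*=\varphi(\Xi^{-1})$. Complex conjugation commutes with $\sigma$ (the Galois group of $L/\mathbb Q$ is abelian), so $\varphi(l)^*=\varphi(\bar l)$. Thus $\varphi(D)$ is closed under conjugate transpose, which defines an involution $*$ of $D$ with $\varphi(d^*)=\varphi(d)^*$.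

**Step 3: choose the Hermitian form.** Let $a=-(\zeta+\zeta^{-1})$. Then $a=-2\cos(2\pi/7)<0$, $\sigma a=-2\cos(4\pi/7)>0$, $\sigma^2a=-2\cos(8\pi/7)=-2\cos(6\pi/7)>0$. So $H=\varphi(a)$ is a form of the kind used in Section 5. From now on $G$ and $B$ refer to this $H$.

**Step 4: the lattice.** For $\mathbb Q$-algebras $A$ put
$$\mathbf G(A)=\{x\in D\otimes_{\mathbb Q}A:\ x^*ax=a,\ \mathrm{Nrd}(x)=1\}.$$
This is an algebraic group over $\mathbb Q$, isomorphic to $SL_3$ over $\overline{\mathbb Q}$: there $D$ becomes $M_3\times M_3$, the involution exchanges the factors, and $x$ is determined by its first component. So it is semisimple, and $\mathbf G(\mathbb R)=G$ by Step 2. If $x\in\mathbf G(\mathbb Q)$ is unipotent, then $(x-1)^m=0$ in the division algebra $D$ for some $m$, so $x=1$.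

Let $\Xi'=\bar\pi_0\Xi$ and $O=O_L\oplus O_L\Xi'\oplus O_L\Xi'^2$. Since $\Xi'l=\sigma(l)\Xi'$ and $\Xi'^3=\bar\pi_0^3\alpha=\bar\pi_0^2\pi_0\in O_{E_0}$, this is an order in $D$. The Godement criterion (Borel–Harish-Chandra, Ann. of Math. 75 (1962); Mostow–Tamagawa, Ann. of Math. 76 (1962)) says that for a semisimple $\mathbb Q$-group with no nontrivial rational unipotent elements, arithmetic subgroups are discrete and cocompact in the real points. (For contrast, $SL_2(\mathbb Z)$ contains the unipotent $\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$ and is not cocompact in $SL_2(\mathbb R)$.) So $\varphi(\mathbf G(\mathbb Q)\cap O^\times)$ is a uniform lattice in $G$. It is a finitely generated linear group, so by Selberg's lemma it has a torsion-free subgroup $\Lambda$ of finite index. Thus $\Lambda\subset\varphi(D)$ is a torsion-free uniform lattice in $G$.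

**Lemma 4.** If $\Delta\le\Lambda$ is nonabelian, then $\Delta$ preserves no proper nonzero subspace of $\mathbb C^3$.

*Proof.* Let $B_0$ be the $E_0$-span of $\varphi^{-1}(\Delta)$. It is a finite-dimensional subalgebra of $D$, hence has no zero divisors, hence is a division algebra. As $D$ is a left vector space over $B_0$, the number $\dim_{E_0}B_0$ divides $9$. A noncommutative division algebra has dimension at least $4$ over its center, so $\dim_{E_0}B_0\ge4$. Therefore it is $9$ and $B_0=D$. The $\mathbb C$-span of $\Delta$ is then $\mathbb C\varphi(D)=M_3(\mathbb C)$, which preserves no proper nonzero subspace. $\square$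

## 7. A real line bundle that measures area

We now build the device that turns a product of labels into an integral of $\omega$.

**Step 1: $\pi_1(G)\cong\mathbb Z$ and its action by translations.** $G$ acts transitively on $\mathcal N$, and the stabilizer of $v$ is $SU(v^\perp)\cong SU(2)$, which is connected and simply connected. So $G$ is connected and $\pi_1(G)\to\pi_1(\mathcal N)$ is an isomorphism. Since $B$ is contractible, $\mathcal N\cong B\times S^1$ and $\pi_1(\mathcal N)\cong\mathbb Z$.

Let $\pi:\tilde G\to G$ be the universal cover, with kernel $C\cong\mathbb Z$. This kernel is a discrete normal subgroup of a connected group, hence central. Let $\tilde{\mathcal N}$ be the universal cover of $\mathcal N$. The map $\tilde G\times\tilde{\mathcal N}\to\mathcal N$ given by the action lifts uniquely to $\tilde G\times\tilde{\mathcal N}\to\tilde{\mathcal N}$ with $(1,\ell)\mapsto\ell$, and by uniqueness of lifts this is an action. Likewise the flow $v\mapsto e^{it}v$ lifts to an action of $\mathbb R$, written $\ell\mapsto\ell+t$, for which $\tilde{\mathcal N}\cong B\times\mathbb R\to B$ is a principal $\mathbb R$-bundle.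

The two actions commute. Indeed the commutator of $A\in\tilde G$ and $t\in\mathbb R$ covers the identity of $\mathcal N$, since $G$ acts linearly. So it is a deck transformation that depends continuously on $(A,t)$, and it is trivial at $(1,0)$. The deck group is discrete and $\tilde G\times\mathbb R$ is connected, so it is always trivial.

The deck group is generated by $\ell\mapsto\ell+2\pi$. An element of $C$ is the endpoint of the lift of a loop in $G$ at $1$, and it acts on $\tilde{\mathcal N}$ as the deck transformation given by the image of this loop in $\pi_1(\mathcal N)$. Since $\pi_1(G)\cong\pi_1(\mathcal N)$, there is a generator $\zeta_0$ of $C$ with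
$$\zeta_0\,\ell=\ell+2\pi .$$
Explicitly, the loop $\mathrm{diag}(e^{it},e^{-it},1)$, $0\le t\le2\pi$, multiplies the negative vector $(1,0,0)/\sqrt{|h_0|}$ by $e^{it}$, so its lift ends at $\zeta_0$.

**Step 2: an invariant connection.** On $\mathcal N$ put $\theta_v(\xi)=-\mathrm{Im}\langle\xi,v\rangle$. It is invariant under $G$ and $U(1)$, and $\theta_v(iv)=-\mathrm{Im}(i\langle v,v\rangle)=1$, so it is a $G$-invariant connection form on $p$, and $d\theta=p^*\Omega$ for a closed $G$-invariant 2-form $\Omega$ on $B$. The tangent space of $\mathcal N$ at $v$ is given by $\mathrm{Re}\langle\xi,v\rangle=0$, so $\ker\theta_v=v^\perp$. Computing with constant vector fields on $\mathbb C^3$,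
$$d\theta(\xi,\eta)=\xi(\theta(\eta))-\eta(\theta(\xi))=-\mathrm{Im}\langle\eta,\xi\rangle+\mathrm{Im}\langle\xi,\eta\rangle=2\,\mathrm{Im}\langle\xi,\eta\rangle .$$
Compare with $\omega=-4\,\mathrm{Im}\langle\xi,\eta\rangle$ on $v^\perp\cong T_{[v]}B$:
$$\Omega=\kappa\,\omega,\qquad\kappa=-\tfrac12 .$$
Only $\kappa\neq0$ will matter. In particular $\omega$ is closed.

**Step 3: transport around a disc.** Lift $\theta$ to $\tilde{\mathcal N}\cong B\times\mathbb R$. It is invariant under $\tilde G$ and under translations, and equals $1$ on the translation field. So $\theta=dt+\beta$ with $\beta$ a 1-form on $B$ and $d\beta=\Omega$. A horizontal lift of a curve $x(\tau)$ in $B$ satisfies $\dot t=-\beta(\dot x)$. By Stokes' theorem, parallel transport around the boundary of a disc $u:P\to B$ is translation by $-\int_Pu^*\Omega$. Parallel transport commutes with translations and with $\tilde G$.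

**Lemma 5 (labels compute area).** Let $F'\le F$ have index $d$. Let labels $\lambda(f,s)\in\tilde G$ be given on the edges $f\to fs$ with $\lambda(f'f,s)=\lambda(f,s)$ for $f'\in F'$, and such that for every $f\in F$ the ordered product of labels along the path reading $r$ from $f$ is $\zeta_0^k$. Then there are $c:F\to G$ and a homomorphism $h:F'\to G$ with $c(f'f)=h(f')c(f)$; if all labels lie in $\pi^{-1}(\Lambda)$, then $h(F')\subset\Lambda$. For every smooth $h$-equivariant $u:\tilde S\to B$,
$$-\int_{S'}u^*\Omega=2\pi kd,\qquad S'=F'\backslash\tilde S. \tag{3}$$

*Proof.* **Step a: construct $c$ and $h$.** Let $\mathbb F$ be the free group on $\mathcal S$, write $w\mapsto\bar w$ for the projection $\mathbb F\to F$, and let $\tilde c(w)\in\tilde G$ be the product of labels along the path reading $w$ from $1$. Inserting $ss^{-1}$ does not change it, so $\tilde c$ is well defined on $\mathbb F$. Reading $wrw^{-1}$ we go along $w$, around a cell, and back, so $\tilde c(wrw^{-1})=\tilde c(w)\zeta_0^k\tilde c(w)^{-1}=\zeta_0^k$. If $\rho\in\ker(\mathbb F\to F)$, the path $\rho$ returns to $1$, so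
$$\tilde c(\rho w)=\tilde c(\rho)\tilde c(w)\qquad(w\in\mathbb F).$$
So $\tilde c$ is a homomorphism on the kernel, which is generated by the $wr^{\pm1}w^{-1}$, and maps it into $C$. Hence $\bar w=\bar w'$ implies $w'=\rho w$ with $\rho$ in the kernel and $\tilde c(w')\in C\,\tilde c(w)$. Therefore $c(\bar w):=\pi(\tilde c(w))$ is well defined. If $\bar e'=f'\in F'$ for $e'\in\mathbb F$, then the path reading $w$ from $f'$ carries the same labels as the path reading $w$ from $1$, so
$$\tilde c(e'w)=\tilde c(e')\tilde c(w).$$
So $h:=c|_{F'}$ is a homomorphism and $c(f'f)=h(f')c(f)$.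

**Step b: choose $u$ and compare lifts along edges.** Fix $q_0\in B$. The points $c(f)q_0$ are $h$-equivariant in $f$, so by Lemma 3(i) there is a smooth $h$-equivariant $u$ with $u(f)=c(f)q_0$ at all vertices. By Lemma 3(ii) it suffices to prove (3) for this $u$. Choose $\ell_0\in\tilde{\mathcal N}$ over $q_0$ and put $\ell_w=\tilde c(w)\ell_0$, a point over $u(\bar w)$. For an edge $f\to fs$ and $w$ with $\bar w=f$, define $\delta(f,s)\in\mathbb R$ by
$$\text{(parallel transport of }\ell_w\text{ along the }u\text{-image of the edge)}=\ell_{ws}+\delta(f,s).$$
It does not depend on $w$: replacing $w$ by $\rho w$ changes $\ell_w$ and $\ell_{ws}$ by the same translation, that of $\tilde c(\rho)\in C$. It is $F'$-invariant: if $\bar e'=f'$, then $\ell_{e'w}=\tilde c(e')\ell_w$, $\ell_{e'ws}=\tilde c(e')\ell_{ws}$, the $u$-image of the edge at $f'f$ is $h(f')=\pi(\tilde c(e'))$ times that of the edge at $f$, and transport commutes with $\tilde G$ and with translations. Along the reversed edge, $\ell_{ws}$ is transported to $\ell_w-\delta(f,s)$.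

**Step c: go around each cell and add.** Let $\bar w=f$. Transporting $\ell_w$ around $u(\partial P_f)$ gives $\ell_{wr}+\partial\delta(f)$ in the notation of Lemma 2. Since $\tilde c(wr)=\tilde c(w)\zeta_0^k$, we have $\ell_{wr}=\ell_w+2\pi k$. Comparing with Step 3 above,
$$-\int_{P_f}u^*\Omega=2\pi k+\partial\delta(f).$$
Sum over representatives of the $d$ cosets $F'f$, that is, over the cells of $S'$. By Lemma 2 the terms $\partial\delta$ cancel, and (3) follows. $\square$

For integer labels there is no area term: the equation would read $0=k+\partial\delta$. Here the area of cells in $B$ balances $k$, so that $k\ne0$ is possible.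

**The value of $k$ for $\iota$.** Choose $\hat s\in\tilde G$ over $\iota(s)$ for $s\in\mathcal S$. Then $\prod[\hat a_i,\hat b_i]$ lies over $1$, so it equals $\zeta_0^k$ for some $k\in\mathbb Z$, fixed from now on. Apply Lemma 5 with $F'=F$, constant labels $\hat s$, so that $c=h=\iota$, and with $u=u_0$. Using (2),
$$2\pi|k|=|\kappa|\,\Big|\int_{S_0}u_0^*\omega\Big|=|\kappa|\cdot4\pi(g-1). \tag{4}$$
(So $k=\pm(g-1)$, but we only need (4).)

## 8. A finite rule that carries Haar measure

**Step 1: a finite set of labels.** Let $\tilde\Lambda=\pi^{-1}(\Lambda)\supset C$, a discrete subgroup of $\tilde G$. The space $W:=\tilde\Lambda\backslash\tilde G=\Lambda\backslash G$ is compact and $\tilde G\to W$ is a covering. Cover $W$ by finitely many open sets with continuous sections of relatively compact image, and make the cover disjoint by taking Borel differences. This gives a Borel section $\varsigma:W\to\tilde G$ whose image $Q$ is relatively compact. The set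
$$T:=\tilde\Lambda\cap\bigcup_{s\in\mathcal S}Q\,\hat s\,Q^{-1}$$
is finite, because a discrete subgroup meets a compact set in a finite set.

**Step 2: the rule.** Let $K=T^{\mathcal S}$ and regard $\phi(f)_s\in T$ as the label of the edge $f\to fs$. Let $Y$ be the set of $\phi$ for which the ordered product of labels along the path reading $r$ from $1$ equals $\zeta_0^k$. This depends only on $\phi|_E$, where $E$ is the set of elements represented by prefixes of $r$: both endpoints of each edge of the path lie in $E$. So $Y$ is given by a window and allowed patterns, and $\phi\in Z$ if and only if for every $f\in F$ the product along the path reading $r$ from $f$ is $\zeta_0^k$.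

**Step 3: an invariant measure on $Y$.** $\tilde G$ acts on $W$ from the right. The group $C$ acts trivially, since it is central and contained in $\tilde\Lambda$. So $G$ acts, and it preserves the Haar probability measure on $W=\Lambda\backslash G$. For $x\in W$ put $x_f=x\,\iota(f)$ and
$$\Phi_x(f)_s=\varsigma(x_f)\,\hat s\,\varsigma(x_{fs})^{-1}.$$
Since $\tilde\Lambda\varsigma(x_f)\hat s=x_f\iota(s)=x_{fs}=\tilde\Lambda\varsigma(x_{fs})$, this lies in $\tilde\Lambda$, hence in $\tilde\Lambda\cap Q\hat sQ^{-1}\subset T$. A backward edge $f\to fs^{-1}$ carries $\varsigma(x_f)\hat s^{-1}\varsigma(x_{fs^{-1}})^{-1}$. So products along paths telescope, and around $r$ from $f$ we get $\varsigma(x_f)\zeta_0^k\varsigma(x_f)^{-1}=\zeta_0^k$. Thus $\Phi_x\in Z$. For $h\in F$ we have $x_{h^{-1}f}=x\,\iota(h)^{-1}\iota(f)$, so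
$$(h\Phi_x)(f)=\Phi_x(h^{-1}f)=\Phi_{x\iota(h)^{-1}}(f).$$
The map $x\mapsto\Phi_x$ is Borel. The push-forward of Haar measure is therefore in $M(F,K)$ and is supported on $Y$.

## 9. A finite orbit would be a maximal representation into $\Lambda$

We finish Theorem A by showing that $Z$ contains no point of finite orbit. Suppose $\phi\in Z$ has stabilizer $F'$ of finite index $d$; then $\phi(f'f)=\phi(f)$ for $f'\in F'$.

**Step 1: pass to a homomorphism and compute its area.** Apply Lemma 5 with the labels $\phi(f)_s\in T\subset\tilde\Lambda$. It gives a homomorphism $h:F'\to\Lambda$, and by (3) and (4), for every smooth $h$-equivariant $u:\tilde S\to B$,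
$$\Big|\int_{S'}u^*\omega\Big|=\frac{2\pi|k|d}{|\kappa|}=d\cdot4\pi(g-1)=4\pi(g'-1)>0, \tag{5}$$
where $g'\geq 2$ is the genus of $S'$ and $\pi_1(S')=F'$.

**Step 2: use rigidity to make $h(F')$ abelian.** Equality holds in Toledo's theorem, applied to $h$ followed by $G\to PU(2,1)$. So $h(F')$ preserves a complex geodesic $L_{V'}$, hence the 2-dimensional subspace $V'\subset\mathbb C^3$. By Lemma 4, $h(F')$ is abelian.

**Step 3: an abelian image has zero area.** Stabilizers in $G$ of points of $B$ are compact. A discrete torsion-free group meets them trivially, so $\Lambda$ acts freely on $B$ and $\Lambda\backslash B$ is a compact negatively curved manifold with fundamental group $\Lambda$. By Preissmann's theorem $h(F')$ is trivial or infinite cyclic. If it is trivial, a constant $u$ has integral $0$, contradicting (5). Otherwise let $\lambda$ generate $h(F')$ and write $h(f')=\lambda^{\tau(f')}$ with $\tau:F'\to\mathbb Z$ a homomorphism. By Lemma 3(i) with target $\mathbb R$ there is a smooth $\beta:\tilde S\to\mathbb R$ with $\beta(f'x)=\beta(x)+\tau(f')$. By Lemma 3(i) for $\mathbb Z$ acting on $\mathbb R$ by translations there is a smooth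 $\gamma:\mathbb R\to B$ with $\gamma(s+1)=\lambda\gamma(s)$. The map $u=\gamma\circ\beta$ is smooth and $h$-equivariant, and it factors through a 1-dimensional manifold, so $u^*\omega=0$. This contradicts (5).

Hence $Z$ has no point with finite orbit, and by (1) $Y$ carries no periodic measure. With Section 8 this proves Theorem A. $\blacksquare$

**Proof of Theorem B.** The group $\mathbb Z^2$ has (S) by Section 3 and surface groups have (S) by Theorem A. So Lemma 1 gives the first statement. The figure-8 knot group contains $\mathbb Z^2$ by Section 3. $\blacksquare$

## 10. Density of periodic measures: one spare commutator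

We prove Theorem C. Now we may violate patterns at a small proportion of places. The plan is to write $F=N\rtimes\langle t\rangle$ with $N$ free, cut time $t$ into blocks of length $n$, approximate inside a block by the free-group theorem, and close up, at the price of errors only near the ends of blocks.

**Step 1: write $F=N\rtimes\langle t\rangle$.** For the figure-8 knot group, $N=F_2$ as in Section 3. For the surface group put $t=a_1$, $b=b_1$, $R=\prod_{i\ge2}[a_i,b_i]$. The relation $tbt^{-1}b^{-1}R=1$ reads $tbt^{-1}=R^{-1}b$. Let $\mathcal X=\{a_i,b_i:i\ge2\}$, which is nonempty since $g\ge2$. Let $N$ be the free group on symbols $b$ and $x^{(j)}$ ($x\in\mathcal X$, $j\in\mathbb Z$), let $R^{(j)}$ be the word $R$ in the $x^{(j)}$, and define $\tau:N\to N$ by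
$$\tau(x^{(j)})=x^{(j+1)},\qquad\tau(b)=(R^{(0)})^{-1}b .$$
This is an automorphism, with inverse $x^{(j)}\mapsto x^{(j-1)}$, $b\mapsto R^{(-1)}b$: for instance $\tau(R^{(-1)}b)=R^{(0)}(R^{(0)})^{-1}b=b$. In $N\rtimes_\tau\langle t\rangle$ the relations $tx^{(j)}t^{-1}=x^{(j+1)}$ allow us to eliminate all $x^{(j)}$ with $j\ne0$. What is left is $\langle t,b,\mathcal X\mid tbt^{-1}=R^{-1}b\rangle=F$. So $F=N\rtimes\langle t\rangle$ with $x^{(j)}=t^jxt^{-j}$. Put $b^{(n)}=t^nbt^{-n}$. Then
$$b^{(n)}=(R^{(0)}R^{(1)}\cdots R^{(n-1)})^{-1}b\qquad(n\ge1). \tag{6}$$
For $n=1$ this is the definition, and applying $\tau$ to (6) gives $(R^{(1)}\cdots R^{(n)})^{-1}(R^{(0)})^{-1}b=(R^{(0)}\cdots R^{(n)})^{-1}b$.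

**Step 2: blocks of length $n$.** Let $\mu\in M(F,K)$, a finite $E\subset F$ and $\varepsilon>0$ be given. Write $e=\nu_et^{l_e}$ with $\nu_e\in N$ for $e\in E$, put $\nu_{i,e}=t^i\nu_et^{-i}$ and $F_n=N\langle t^n\rangle$, so that $F=\bigsqcup_{0\le i<n}F_nt^i$. Choose a finitely generated free subgroup $N'\le N$: for the figure-8 group $N'=N$; for the surface group
$$N'=\langle b,\ x^{(j)}:\ x\in\mathcal X,\ 0\le j\le n-2\rangle .$$
The layer $j=n-1$ is deliberately left free. Let $I$ be the set of $i\in\{0,\dots,n-1\}$ such that $0\le i+l_e<n$ and $\nu_{i,e}\in N'$ for all $e\in E$: the good times. Choose $J$, independent of $n$, with $|l_e|\le J$ for all $e$ and, in the surface case, $\nu_e\in\langle b,x^{(j)}:|j|\le J\rangle$. Then every integer $i$ with $J\le i\le n-2-J$ is in $I$. Indeed $0\le i+l_e\le n-2$. In the surface case, $\nu_{i,e}$ lies in the group generated by $b^{(i)}$ and the $x^{(i+j)}$ with $|j|\le J$; here $0\le i+j\le n-2$, and $b^{(i)}\in\langle b,x^{(0)},\dots,x^{(i-1)}:x\in\mathcal X\rangle\subset N'$ by (6). So $|I|/n\to1$. Fix $n\ge2$ with $1-|I|/n<\varepsilon$.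

**Step 3: from a periodic function on $N'$ to a periodic function on $F$.** The point is to extend an action of $N'$ on a finite set to $F_n$.

**Claim.** Let $y:N'\to K^n$ have finite $N'$-orbit. There is $\phi_y\in X(F,K)$ with finite $F$-orbit such that, if $\lambda_y$ is the uniform measure on this orbit, the law of $\phi|_E$ under $\lambda_y$ is $\frac1n\sum_{0\le i<n}Q_i$ with probability measures $Q_i$, and for $i\in I$ the measure $Q_i$ is the law of $\big(y'(\nu_{i,e})_{i+l_e}\big)_{e\in E}$ with $y'$ uniform in the orbit $N'y$.

*Proof of the Claim.* We first construct a finite set $\mathsf P$ with a right action of $F_n$, a point $p_0\in\mathsf P$ with $p_0N'=\mathsf P$, and a map $\bar y:\mathsf P\to K^n$ with $\bar y(p_0\nu)=y(\nu)$ for $\nu\in N'$. Note that $y(\nu_1\nu)=y(\nu)$ whenever $\nu_1$ stabilizes $y$.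

*Figure-8 case.* Since $N=F_2$ is finitely generated, the stabilizer of $y$ contains a characteristic subgroup $N_0$ of finite index in $N$ (intersect all subgroups of the same index as the stabilizer). It is normalized by $t$, so $N_0\langle t^n\rangle$ is a subgroup of $F_n$. Let $\mathsf P=N_0\langle t^n\rangle\backslash F_n$ with right multiplication and $p_0$ the trivial coset. As $N_0\langle t^n\rangle N=F_n$, $N$ is transitive, and the stabilizer of $p_0$ in $N$ is $N_0\langle t^n\rangle\cap N=N_0$. So $\mathsf P$ is finite and $\bar y(p_0\nu)=y(\nu)$ is well defined.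

*Surface case.* Let $N'_y$ be the stabilizer of $y$ in $N'$, $\mathsf P=N'_y\backslash N'$ with right multiplication by $N'$, $p_0$ the trivial coset and $\bar y(N'_y\nu)=y(\nu)$. We must let the remaining generators and $t^n$ act. The element $R^{(0)}\cdots R^{(n-2)}\in N'$ is a product of commutators of elements of $N'$, so it acts by an even permutation. By Ore's theorem (Proc. AMS 2 (1951)) every even permutation of a finite set is a commutator of two permutations of that set. So we can let $a_2^{(n-1)}$ and $b_2^{(n-1)}$ act on $\mathsf P$ in such a way that $[a_2^{(n-1)},b_2^{(n-1)}]$ acts as the inverse of $R^{(0)}\cdots R^{(n-2)}$, and let $a_i^{(n-1)},b_i^{(n-1)}$ act trivially for $i\ge3$. Then $U:=R^{(0)}\cdots R^{(n-1)}$ acts trivially. Let $x^{(j+n)}$ act as $x^{(j)}$ for all $j\in\mathbb Z$. Since $N$ is free, this defines an action of $N$ extending that of $N'$. Let $t^n$ act trivially. This is an action of $F_n=N\rtimes\langle t^n\rangle$ because $t^nx^{(j)}t^{-n}=x^{(j+n)}$ acts as $x^{(j)}$, and by (6) $t^nbt^{-n}=b^{(n)}=U^{-1}b$ acts as $b$. The spare commutator in layer $n-1$ has repaired the relation.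

*The function $\phi_y$.* In both cases put $\phi_y(\gamma t^i)=\bar y(p_0\gamma)_i$ for $\gamma\in F_n$, $0\le i<n$. With $\Sigma$ the stabilizer of $p_0$ in $F_n$, we have $\phi_y(\sigma f)=\phi_y(f)$ for $\sigma\in\Sigma$. The subgroup $\Sigma$ has finite index in $F$, so $\phi_y$ has finite orbit, and $\gamma t^i\mapsto(p_0\gamma,i)$ induces a bijection $\Sigma\backslash F\cong\mathsf P\times\{0,\dots,n-1\}$. The map $\Sigma f\mapsto f^{-1}\phi_y$ from $\Sigma\backslash F$ onto the orbit is equivariant between transitive $F$-sets, so it sends uniform to uniform. Since $(f^{-1}\phi_y)(e)=\phi_y(fe)$, the law of $\phi|_E$ under $\lambda_y$ is that of $(\phi_y(fe))_{e\in E}$ with $\Sigma f$ uniform. Let $Q_i$ be the conditional law given the second coordinate $i$; then the law is $\frac1n\sum Q_i$.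

Let $i\in I$ and $f=\gamma t^i$. Then $fe=\gamma t^i\nu_et^{l_e}=\gamma\nu_{i,e}t^{i+l_e}$ with $0\le i+l_e<n$, so $\phi_y(fe)=\bar y(p_0\gamma\nu_{i,e})_{i+l_e}$. Here $p=p_0\gamma$ is uniform in $\mathsf P=p_0N'$. For $p=p_0\nu_1$ with $\nu_1\in N'$, the function $\nu\mapsto\bar y(p\nu)=y(\nu_1\nu)$ on $N'$ is $\nu_1^{-1}y$. So $p\mapsto(\nu\mapsto\bar y(p\nu))$ is a map from the transitive $N'$-set $\mathsf P$ onto $N'y$ that respects the actions, and this function is uniform in $N'y$. As $\nu_{i,e}\in N'$, this is the Claim. $\square$

**Step 4: approximate inside the blocks.** For $\phi$ with law $\mu$ let $y_\phi(\nu)_i=\phi(\nu t^i)$ for $\nu\in N'$, $0\le i<n$. Since $\nu_1y_\phi=y_{\nu_1\phi}$ for $\nu_1\in N'$, the law of $y_\phi$ is an $N'$-invariant measure on $(K^n)^{N'}$. By conclusion (1) for the finitely generated free group $N'$ and the alphabet $K^n$, there is a periodic measure $\eta$ on $(K^n)^{N'}$ that is $\varepsilon$-close in total variation to the law of $y_\phi$ on the finite window $\{\nu_{i,e}:i\in I,\ e\in E\}$. A periodic measure is a convex combination of uniform measures on finite orbits; write $\eta=\sum_mc_m\,\mathrm{unif}(N'y_m)$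 and put $\lambda=\sum_mc_m\lambda_{y_m}$, a periodic measure in $M(F,K)$.

For $i\in I$, $t^ie=\nu_{i,e}t^{i+l_e}$, so $(y_\phi(\nu_{i,e})_{i+l_e})_e=(\phi(t^ie))_e$, which under $\mu$ has the law $\mu_E$ of $\phi|_E$, by invariance. By the Claim the law of $\phi|_E$ under $\lambda$ is $\frac1n\sum_i\bar Q_i$ where, for $i\in I$, $\bar Q_i$ is the law of $(y'(\nu_{i,e})_{i+l_e})_e$ under $\eta$, hence within $\varepsilon$ of $\mu_E$. For the other $i$ the distance is at most $1$. So the total distance is at most $\varepsilon+(1-|I|/n)<2\varepsilon$. Since $E$ and $\varepsilon$ were arbitrary, periodic measures are dense in $M(F,K)$. $\blacksquare$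

For conclusion (2) this argument is of no use, and the place is visible: at times $i\notin I$ the patterns of $\phi_y$ are uncontrolled, and there the rule may be violated.

## 11. Virtually free groups and lattices

**Lemma 6.** If $H\le F$ has finite index and (2) holds for $H$ and every finite alphabet, then (2) holds for $F$ and every finite alphabet.

*Proof.* The purpose is to recode a rule for $F$ as a rule for $H$ with a bigger alphabet, and then to average. Let $F=\bigsqcup_{i=1}^mHc_i$. The map $\phi\mapsto\big(h\mapsto(\phi(hc_i))_{i}\big)$ is an $H$-equivariant homeomorphism $K^F\to(K^m)^H$. For $e\in E$ write $c_ie=h_{i,e}c_{j(i,e)}$ with $h_{i,e}\in H$. Every $f\in F$ is $hc_i$ for some $h$ and $i$, so $\phi\in Z$ means that $(\phi(hh_{i,e}c_{j(i,e)}))_{e\in E}$ is allowed for all $h\in H$ and all $i$. This is a rule for $H$ over the alphabet $K^m$ with finite window $\{h_{i,e}\}$, and its set of functions obeying the rule at all $h\in H$ is exactly $Z$.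

If $\mu\in M(F,K)$ is supported on $Y$, it is supported on $Z$. So (2) for $H$ gives $H$-invariant finitely supported measures $\lambda_j\to\mu$ that obey the $H$-rule at $1$, hence by $H$-invariance everywhere, hence are supported on $Z$. The averages $\frac1m\sum_{fH\in F/H}f_*\lambda_j$ are well defined because $\lambda_j$ is $H$-invariant. They are $F$-invariant and finitely supported, they are supported on $Z\subset Y$ because $Z$ is $F$-invariant, and they converge to $\frac1m\sum_{fH}f_*\mu=\mu$. $\square$

For instance, $SL_2(\mathbb Z)$ is finitely generated and has a free subgroup of finite index, so it satisfies (2).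

**Proof of Theorem D.** A finitely generated virtually free group has a free subgroup of finite index, which is again finitely generated. The free-group theorem and Lemma 6 give (2).

Now let $\Gamma$ be a lattice in $PSL_2(\mathbb R)$ or $PSL_2(\mathbb C)$; it is finitely generated, and by Selberg's lemma it has a torsion-free subgroup $\Gamma_1$ of finite index. There are four cases.

* $\Gamma$ non-uniform in $PSL_2(\mathbb R)$: $\Gamma_1$ is the fundamental group of a noncompact surface of finite type, which is free. So $\Gamma$ is virtually free and (2) holds.
* $\Gamma$ uniform in $PSL_2(\mathbb R)$: $\Gamma_1$ is the fundamental group of a closed orientable surface of genus $\ge2$.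
* $\Gamma$ uniform in $PSL_2(\mathbb C)$: $\Gamma_1$ is the fundamental group of a closed hyperbolic 3-manifold, and by the Kahn–Markovic surface subgroup theorem (Ann. of Math. 175 (2012)) it contains the fundamental group of a closed orientable surface of genus $\ge2$.
* $\Gamma$ non-uniform in $PSL_2(\mathbb C)$: the cusp subgroups of $\Gamma_1$ are isomorphic to $\mathbb Z^2$.

In the last three cases $\Gamma$ has (S) by Theorem B, so (2) fails. Such a $\Gamma$ is not virtually free, because a finitely generated virtually free group satisfies (2) by the first part. So satisfying (2), being virtually free, and being a non-uniform lattice in $PSL_2(\mathbb R)$ are equivalent for $\Gamma$, and all other lattices have (S). $\blacksquare$
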